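\title{Uncountably many vertex-transitive graphs\\ invariant under local complementation}

\begin{abstract}
A graph is invariant under local complementation if complementing the edges inside the neighborhood of any one vertex yields an isomorphic graph. Answering a question of Georgakopoulos, we construct $2^{\aleph_0}$ pairwise non-isomorphic connected, countably infinite, vertex-transitive graphs with this property, none of them isomorphic to the Rado graph or to the rational circle graph. They are obtained by gluing colored Rado graphs along an infinite tree, and they are told apart by their splits. We also show that the crossing graph of a generic chord diagram is a further example, and that a connected infinite invariant graph has unbounded degrees.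
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are simple and undirected. For a graph $G$ and a vertex $v$, the \emph{local complementation} $G_v$ of $G$ at $v$ is obtained by exchanging edges and non-edges inside the neighborhood $N(v)$: two distinct vertices of $N(v)$ are adjacent in $G_v$ if and only if they are not adjacent in $G$, and all other adjacencies, in particular those at $v$, are kept. We call $G$ \emph{invariant} if $G_v$ is isomorphic to $G$ for every vertex $v$.

The graphs $K_1$ and $K_2$ are invariant, because no neighborhood in them contains a pair of vertices. The path on three vertices and the triangle are turned into each other, so neither is invariant. A disjoint union of invariant graphs is invariant, since local complementation acts on one component only; so disconnected examples are cheap, and the interest lies in connected ones. Invariance also propagates: if $G$ is invariant, then so is $G_v\cong G$, and therefore every graph obtained from $G$ by a finite sequence of local complementations is isomorphic to $G$.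

Two infinite graphs enter the problem. The \emph{Rado graph} is the unique countably infinite graph, up to isomorphism, in which for all disjoint finite vertex sets $U,W$ some vertex outside $U\cup W$ is adjacent to every vertex of $U$ and to no vertex of $W$. It is connected, vertex-transitive and invariant; all of this is reproved in Section~\ref{sec:generic}. A \emph{chord} is a line segment joining two distinct points of the unit circle $\mathbb S^1$. The \emph{rational circle graph} $\mathcal C_{\mathbb Q}$ has as vertices the chords both of whose endpoints are of the form $e^{2\pi i q}$ with $q\in\mathbb Q$; two distinct chords are adjacent if they intersect, either at a shared endpoint or inside the circle. This graph is countable, connected and vertex-transitive. The following problem, posed by Georgakopoulos~\cite{Geo}, takes the Rado graph and $\mathcal C_{\mathbb Q}$ as the given invariant examples and asks for others. No argument below uses the invariance of $\mathcal C_{\mathbb Q}$; we only have to tell our graphs apart from it.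

\medskip
\noindent\textbf{Problem.}
\begin{itemize}
\item[(a)] Is there a connected, countably infinite invariant graph that is isomorphic neither to the Rado graph nor to $\mathcal C_{\mathbb Q}$? Are there infinitely many pairwise non-isomorphic such graphs?
\item[(b)] The same two questions for graphs that are, in addition, vertex-transitive.
\end{itemize}
\medskip

There is a reason to expect few examples. If $U$ is a set of vertices of $G$ and $v\in U$, then $(G[U])_v=G_v[U]$. Hence the class of finite induced subgraphs of an invariant graph is closed under taking induced subgraphs and under local complementation. The class of all finite graphs has this property, and so does the class of crossing graphs of finitely many chords with distinct endpoints (Lemma~\ref{lem:flip}). One might guess that a connected, vertex-transitive invariant graph is determined by its class, so that, for instance, the Rado graph is the only one that contains all finite graphs. This guess fails as badly as cardinality allows. Call a graph \emph{universal} if it contains every countable graph as an induced subgraph, and let $\mathbb N=\{0,1,2,\dots\}$.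

\begin{theorem}\label{thm:main}
There are exactly $2^{\aleph_0}$ pairwise non-isomorphic connected, countably infinite, vertex-transitive graphs invariant under local complementation. More precisely, for every $S\subseteq\mathbb N$ there is such a graph $G_S$; moreover $G_S\not\cong G_{S'}$ for $S\neq S'$, and no $G_S$ is isomorphic to the Rado graph or to $\mathcal C_{\mathbb Q}$. Every $G_S$ is universal.
\end{theorem}

This settles (b), and hence (a): all four answers are yes. Two complements show that examples also exist among graphs of chords, and that none exist with bounded degrees.

\begin{theorem}\label{thm:chords}
There is a connected, countably infinite, vertex-transitive graph, invariant under local complementation, which is a graph of crossing chords of the circle (so it is not universal and not isomorphic to any $G_S$), and which is isomorphic neither to the Rado graph nor to $\mathcal C_{\mathbb Q}$.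
\end{theorem}

\begin{proposition}\label{prop:degrees}
A connected infinite graph invariant under local complementation has unbounded degrees. In particular, if it is vertex-transitive, then every vertex has infinite degree.
\end{proposition}

Proposition~\ref{prop:degrees} is proved in Section~\ref{sec:degrees}. The idea behind Theorem~\ref{thm:main} is visible already when two Rado graphs are glued together (Section~\ref{sec:glue}): a local complementation of the glued graph acts on each piece as a local complementation or not at all. Section~\ref{sec:trees} glues infinitely many colored Rado graphs along a tree whose shape encodes $S$. The main work is to show that the tree can be read off from the graph (Section~\ref{sec:splits}), and $S$ with it (Section~\ref{sec:recover}). Section~\ref{sec:chords} proves Theorem~\ref{thm:chords}; it uses only Lemma~\ref{lem:count} from the earlier sections.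

\section{Invariance forces large degrees}\label{sec:degrees}

Local complementation folds an induced path into a star. On the path $v_0v_1v_2v_3$, complementing at $v_1$ adds the edge $v_0v_2$, so $v_2$ is now adjacent to $v_0,v_1,v_3$; complementing at $v_2$ then makes $v_3$ adjacent to $v_0,v_1,v_2$. A long induced path thus produces a vertex of large degree.

\begin{proof}[Proof of Proposition~\ref{prop:degrees}]
Suppose that $G$ is connected, infinite and invariant, and that all degrees are at most a finite number $\Delta$. Then each ball of finite radius is finite, so some two vertices are at distance $\Delta+1$. A shortest path $v_0v_1\cdots v_{\Delta+1}$ between them is induced. Put $G^0=G$ and $G^j=(G^{j-1})_{v_j}$ for $1\le j\le\Delta$; all these graphs are isomorphic to $G$. We show by induction on $j$ that in $G^j$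
\begin{itemize}
\item[(i)] $v_{j+1}$ is adjacent to all of $v_0,\dots,v_j$;
\item[(ii)] for $j+2\le k\le\Delta+1$, the vertex $v_k$ is adjacent to $v_{k-1}$ and to none of $v_0,\dots,v_{k-2}$.
\end{itemize}
For $j=0$ this holds because the path is induced. Assume it for $j-1$. In $G^{j-1}$ the vertex $v_j$ is adjacent to $v_0,\dots,v_{j-1}$ by (i); by (ii) it is adjacent to $v_{j+1}$ and to no $v_k$ with $k\ge j+2$, and $v_{j+1}$ is adjacent to none of $v_0,\dots,v_{j-1}$. Complementing at $v_j$ therefore joins $v_{j+1}$ to $v_0,\dots,v_{j-1}$, keeps the edge $v_jv_{j+1}$, and changes no adjacency of a vertex $v_k$ with $k\ge j+2$. This gives (i) and (ii) for $j$. For $j=\Delta$, the vertex $v_{\Delta+1}$ has degree at least $\Delta+1$ in $G^\Delta\cong G$, a contradiction. Finally, in a vertex-transitive graph all degrees are equal, so if one were finite they would be bounded.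
\end{proof}

Connectedness is needed for the long path: an infinite disjoint union of copies of $K_2$ is invariant and has all degrees equal to $1$.

\section{Generic colored graphs, splits and chords}\label{sec:generic}

The pieces of our construction are Rado graphs whose vertices carry colors, each color being available in the extension property.

\begin{definition}
Let $C$ be a non-empty finite set of colors. A countable graph $H$ with a coloring $V(H)\to C$ is \emph{$C$-generic} if for all disjoint finite sets $U,W\subseteq V(H)$ and every $k\in C$ there is a vertex of color $k$ outside $U\cup W$ that is adjacent to all of $U$ and to none of $W$. Such a vertex is a \emph{witness} for $(U,W,k)$.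
\end{definition}

There are infinitely many witnesses for each $(U,W,k)$: add the witnesses found so far to $W$ and ask again. Forgetting the colors turns a $C$-generic graph into the Rado graph, and the Rado graph is the case $|C|=1$. A $C$-generic graph is connected, because any two vertices have a common neighbor. It is universal: list the vertices of a countable graph and embed them one at a time, choosing for each new vertex a witness with the prescribed adjacencies to the images of the earlier ones.

\begin{lemma}[existence and homogeneity]\label{lem:homog}
A $C$-generic graph exists. If $H,H'$ are $C$-generic and $x\in V(H)$, $x'\in V(H')$ have the same color, then there is a color-preserving isomorphism $H\to H'$ with $x\mapsto x'$.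
\end{lemma}

\begin{proof}
Let $H_0$ be the graph with no vertices, and form $H_{n+1}$ from the finite graph $H_n$ by adding, for each $U\subseteq V(H_n)$ and each $k\in C$, a new vertex of color $k$ whose neighborhood in $H_{n+1}$ is $U$. In $\bigcup_n H_n$, if $U\cup W\subseteq V(H_n)$, then the vertex added for $U$ and $k$ in $H_{n+1}$ is a witness for $(U,W,k)$.

The isomorphism is built by back-and-forth. List $V(H)$ and $V(H')$, and start with the map $x\mapsto x'$. Let $f$ be the current color-preserving isomorphism between finite induced subgraphs. At an odd step, take the first vertex $z$ of $H$ outside the domain of $f$; let $U$ be the set of its neighbors in the domain, $W$ the rest of the domain and $k$ its color, and send $z$ to a witness for $(f(U),f(W),k)$. At an even step, do the same for $f^{-1}$. The union of these maps is an isomorphism $H\to H'$.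
\end{proof}

\begin{lemma}\label{lem:lcgeneric}
If $H$ is $C$-generic and $v\in V(H)$, then $H_v$, with the same colors, is $C$-generic.
\end{lemma}

\begin{proof}
Let $U,W$ be finite and disjoint, let $k\in C$, and let $N=N_H(v)$. If $v\notin U$, take a witness $z$ in $H$ for $(U,W\cup\{v\},k)$. Since $z\notin N$, its adjacencies in $H_v$ are those in $H$, so $z$ is a witness for $(U,W,k)$ in $H_v$.

If $v\in U$, any witness lies in $N$, so its adjacencies to the other vertices of $N$, and only those, are reversed in $H_v$. We ask for the opposite on $N$ in advance: put
\[
U'=(U\setminus N)\cup(W\cap N),\qquad W'=(W\setminus N)\cup(U\cap N).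
\]
These sets are disjoint, $U'\cup W'=U\cup W$, and $v\in U'$. Let $z$ be a witness in $H$ for $(U',W',k)$. In $H_v$ it remains adjacent to $U\setminus N$ and non-adjacent to $W\setminus N$, it becomes adjacent to $U\cap N$, and it becomes non-adjacent to $W\cap N$.
\end{proof}

For $|C|=1$ the two lemmas say that the Rado graph is unique, vertex-transitive and invariant.

To distinguish our graphs we use cuts across which the edges form a complete bipartite graph.

\begin{definition}
A bipartition $\{P,Q\}$ of $V(G)$ is \emph{simple} if there are $X\subseteq P$ and $Y\subseteq Q$ such that a vertex $a\in P$ and a vertex $b\in Q$ are adjacent exactly when $a\in X$ and $b\in Y$. A \emph{split} is a simple bipartition with $|P|,|Q|\ge2$; the sets $P$ and $Q$ are its \emph{sides}.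
\end{definition}

A bipartition with a side of at most one vertex is always simple, which is why such bipartitions are excluded. If $\{P,Q\}$ is simple and $Z\subseteq V(G)$, then $\{P\cap Z,Q\cap Z\}$ is simple in $G[Z]$, with $X\cap Z$ and $Y\cap Z$.

\begin{lemma}\label{lem:nosplit}
A $C$-generic graph has no split.
\end{lemma}

\begin{proof}
Suppose that $\{P,Q\}$ is a split, with $X,Y$ as in the definition. Pick distinct $a_1,a_2\in P$ and distinct $b_1,b_2\in Q$. For $i,j\in\{1,2\}$ let $z_{ij}\notin\{a_1,a_2,b_1,b_2\}$ be adjacent to $a_i$ and $b_j$ but not to $a_{3-i}$ or $b_{3-j}$. If $z_{ij}\in P$, then the edge $z_{ij}b_j$ gives $z_{ij}\in X$ and $b_j\in Y$, and then the non-edge $z_{ij}b_{3-j}$ gives $b_{3-j}\notin Y$. So all $z_{ij}$ in $P$ have the same second index, namely the only $j$ with $b_j\in Y$. In the same way all $z_{ij}$ in $Q$ have the same first index. One column and one row of a $2\times2$ array cover only three of its four cells, a contradiction.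
\end{proof}

Finally, we need to separate universal graphs from graphs of chords. Write the endpoints of a chord as $e^{2\pi i s},e^{2\pi i t}$ with $0\le s<t<1$. Two distinct chords with parameters $s<t$ and $s'<t'$ intersect if and only if they share an endpoint or their endpoints alternate, that is, $s<s'<t<t'$ or $s'<s<t'<t$. In the second case we say that the chords \emph{cross}.

\begin{lemma}\label{lem:count}
There is a graph on $64$ vertices that is not an induced subgraph of any graph whose vertices are chords of $\mathbb S^1$, distinct chords being adjacent when they intersect. In particular, no such graph of chords is universal.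
\end{lemma}

\begin{proof}
Let $c_1,\dots,c_n$ be distinct chords with parameters $s_i<t_i$. Replace each of the $2n$ parameters by its rank among the distinct values that occur, a number in $\{1,\dots,2n\}$. The ranks record all equalities and inequalities between parameters, so they determine the graph on $\{1,\dots,n\}$ in which $i$ and $j$ are adjacent when $c_i$ and $c_j$ intersect. Hence at most $(2n)^{2n}$ of the $2^{\binom n2}$ graphs on $\{1,\dots,n\}$ arise in this way. For $n=64$ we have $(2n)^{2n}=128^{128}=2^{896}$, while $\binom{64}{2}=2016$. A graph on $\{1,\dots,64\}$ that does not arise is isomorphic to no induced subgraph of a graph of chords, since an isomorphism would supply a suitable numbering of the chords.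
\end{proof}

\section{Gluing two graphs}\label{sec:glue}

Let $H_1,H_2$ be disjoint graphs with \emph{marker} vertices $x\in V(H_1)$ and $\bar x\in V(H_2)$. The glued graph $(H_1,x)*(H_2,\bar x)$ is the disjoint union of $H_1-x$ and $H_2-\bar x$ together with all edges $ab$ such that $ax\in E(H_1)$ and $\bar xb\in E(H_2)$. One may think of the pair $x,\bar x$ as a door: $a$ sees $b$ if $a$ sees the door from one side and $b$ sees it from the other. The bipartition into $V(H_1)\setminus\{x\}$ and $V(H_2)\setminus\{\bar x\}$ is simple by construction.

Figure~\ref{fig:glue} shows an example. Let $H_1$ be the path $a\,v\,x$ and $H_2$ the triangle $\bar x\,c\,d$. The glued graph $G$ has edges $av,vc,vd,cd$, and $N_G(v)=\{a,c,d\}$, so $G_v$ has edges $av,vc,vd,ac,ad$. The same graph arises by gluing $(H_1)_v$, the triangle $a\,v\,x$, to $(H_2)_{\bar x}$, the path $c\,\bar x\,d$. Seen from $H_2$, the marker $\bar x$ stands in for $v$.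

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={circle,draw,inner sep=1pt,minimum size=5mm}]
\node (a) at (0,1) {$a$}; \node (v) at (0,0) {$v$}; \node[fill=gray!25] (x) at (1,.5) {$x$};
\node[fill=gray!25] (y) at (2.2,.5) {$\bar x$}; \node (c) at (3.2,1) {$c$}; \node (d) at (3.2,0) {$d$};
\draw (a)--(v)--(x) (y)--(c)--(d)--(y); \draw[dashed] (x)--(y);
\node (A) at (5.5,1) {$a$}; \node (V) at (5.5,0) {$v$}; \node (C) at (7,1) {$c$}; \node (D) at (7,0) {$d$};
\draw (A)--(V)--(C)--(D)--(V);
\node[draw=none] at (7.9,.5) {$G$};
\begin{scope}[yshift=-2.1cm]
\node (a) at (0,1) {$a$}; \node (v) at (0,0) {$v$}; \node[fill=gray!25] (x) at (1,.5) {$x$};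
\node[fill=gray!25] (y) at (2.2,.5) {$\bar x$}; \node (c) at (3.2,1) {$c$}; \node (d) at (3.2,0) {$d$};
\draw (a)--(v)--(x)--(a) (c)--(y)--(d); \draw[dashed] (x)--(y);
\node (A) at (5.5,1) {$a$}; \node (V) at (5.5,0) {$v$}; \node (C) at (7,1) {$c$}; \node (D) at (7,0) {$d$};
\draw (A)--(V)--(C)--(A)--(D)--(V);
\node[draw=none] at (7.9,.5) {$G_v$};
\end{scope}
\end{tikzpicture}
\caption{Top: a path and a triangle with markers $x,\bar x$ (shaded), and the graph $G$ obtained by deleting the markers and joining each neighbor of $x$ to each neighbor of $\bar x$. Bottom: the two pieces after local complementation at $v$ and at $\bar x$; gluing them gives $G_v$.}\label{fig:glue}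
\end{figure}

\begin{lemma}\label{lem:glue}
Let $G=(H_1,x)*(H_2,\bar x)$ and $v\in V(H_1)\setminus\{x\}$. Then $G_v=((H_1)_v,x)*(H_2',\bar x)$, where $H_2'=(H_2)_{\bar x}$ if $vx\in E(H_1)$ and $H_2'=H_2$ otherwise.
\end{lemma}

\begin{proof}
We compare, for each pair of vertices, when its adjacency changes on either side. The neighbors of $v$ in $H_1-x$ are the same in $G$ and in $H_1$, which settles pairs in $H_1-x$. The neighbors of $v$ in $H_2-\bar x$ are the neighbors of $\bar x$ if $vx\in E(H_1)$, and there are none otherwise; this settles pairs in $H_2-\bar x$. Let $a\in V(H_1)\setminus\{x\}$ and $b\in V(H_2)\setminus\{\bar x\}$. The adjacency of $\bar x$ and $b$ is the same in $H_2$ and $H_2'$. So the adjacency of $a$ and $b$ changes in the new glued graph if and only if $\bar xb\in E(H_2)$ and the adjacency of $a$ and $x$ changes, that is, if and only if $\bar xb\in E(H_2)$ and $a,x\in N_{H_1}(v)$. This says that $a,b\in N_G(v)$.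
\end{proof}

\begin{example}\label{ex:tworado}
Let $H_1,H_2$ be Rado graphs and $G=(H_1,x)*(H_2,\bar x)$. By Lemma~\ref{lem:lcgeneric}, the pieces of $G_v$ in Lemma~\ref{lem:glue} are again Rado graphs, and by Lemma~\ref{lem:homog} they are isomorphic to $H_1$ and $H_2$ by maps that fix the markers. Together these maps give $G_v\cong G$; the roles of $H_1$ and $H_2$ are symmetric, so $G$ is invariant. The graph $H_1-x$ is a Rado graph (add $x$ to $W$ when asking for a witness), and so is $H_2-\bar x$; hence $G$ is connected and universal. It is not the Rado graph because it has a split, and it is not $\mathcal C_{\mathbb Q}$ by Lemma~\ref{lem:count}. This already answers the first question of (a).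
\end{example}

Two difficulties remain. The first is transitivity. An automorphism of $G$ assembled from isomorphisms of the pieces preserves $\{x,\bar x\}$, so it never sends a neighbor of a marker to a non-neighbor. The remedy is to give each piece infinitely many markers, spread generically as a color class: by Lemma~\ref{lem:homog} any unmarked vertex can then be moved to any other, at the price of permuting the markers. For the move to extend, markers of the same color must lead to isomorphic structures, and we are led to an infinite tree of pieces. The second difficulty is to obtain many graphs. If all pieces look alike we get a single graph with no parameter, and if pieces of different kinds contain vertices of the final graph we lose the source of transitivity. So we place the vertices in pieces of one kind only, called type $0$, and let pieces of types $1,2,\dots$ consist entirely of markers. The type will turn out to be the distance in the tree to the nearest piece of type $0$, and the parameter $S$ decides at which types two pieces of equal type may be glued.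

\section{Trees of generic graphs}\label{sec:trees}

Fix $S\subseteq\mathbb N$. We use four colors: $\mathsf r$ (real), $\mathsf u$ (up), $\mathsf d$ (down) and $\mathsf l$ (level). Let $C_0$ consist of $\mathsf r,\mathsf u$ and let $C_i$ for $i\ge1$ consist of $\mathsf d,\mathsf u$, where in both cases $\mathsf l$ is added to $C_i$ if and only if $i\in S$.

\begin{definition}\label{def:tree}
An \emph{$S$-tree} $\mathcal T$ consists of a non-empty countable set of \emph{nodes}, a \emph{type} $\tau(t)\in\mathbb N$ and a $C_{\tau(t)}$-generic graph $H_t$ (the \emph{bag} of $t$) for each node $t$, the bags being pairwise disjoint, and a pairing. The vertices of the bags are called \emph{darts}; a dart is \emph{real} if its color is $\mathsf r$. The pairing is a fixed-point-free involution $x\mapsto\bar x$ of the non-real darts such that: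
\begin{itemize}
\item[(T1)] the partner of a $\mathsf u$-dart at a node of type $i$ is a $\mathsf d$-dart at a node of type $i+1$; the partner of a $\mathsf d$-dart at a node of type $i$ is a $\mathsf u$-dart at a node of type $i-1$; the partner of an $\mathsf l$-dart is an $\mathsf l$-dart at a node of the same type;
\item[(T2)] the multigraph $T$ on the nodes with one edge for each pair $\{x,\bar x\}$, joining the node of $x$ to the node of $\bar x$, is a tree: it is connected and has no loops, multiple edges or cycles.
\end{itemize}
An \emph{isomorphism} of $S$-trees is a type-preserving bijection of nodes together with color-preserving isomorphisms of the corresponding bags that commute with the pairings.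
\end{definition}

Real darts occur exactly at nodes of type $0$. Every color of $C_{\tau(t)}$ occurs in $H_t$, so by following $\mathsf d$-darts and $\mathsf u$-darts we see that nodes of every type occur. An edge of $T$ joins nodes of types $i$ and $i+1$, or two nodes of type $i$, and edges of the second kind exist if and only if $i\in S$.

\begin{lemma}\label{lem:unique}
An $S$-tree exists. If $\mathcal T,\mathcal T'$ are $S$-trees and $x\in H_t$, $x'\in H'_{t'}$ are darts of the same color at nodes of the same type, then there is an isomorphism $\mathcal T\to\mathcal T'$ with $x\mapsto x'$.
\end{lemma}

\begin{proof}
For existence, start with one node of type $0$. In each of countably many rounds, take every unpaired non-real dart $y$, create a new node of the type required by (T1) with a new generic bag, and pair $y$ with a dart of the required color in that bag. Each round adds countably many nodes, each attached by one edge, and every non-real dart is paired at the latest one round after it appears.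

For the second statement we define $\varphi$ on the nodes at distance $n$ from $t$, and on their bags, by induction on $n$, as a bijection onto the nodes at distance $n$ from $t'$. For $n=0$, Lemma~\ref{lem:homog} gives $H_t\to H'_{t'}$ with $x\mapsto x'$. At a node at distance $n$, call a non-real dart \emph{outward} if its edge does not lead toward $t$ (or $t'$). By (T2), sending $y$ to the node of $\bar y$ is a bijection from the outward darts at distance $n$ to the nodes at distance $n+1$. Assume that $\varphi$ maps the outward darts at distance $n$ onto the outward darts at distance $n$. For such a dart $y$, the darts $y$ and $\varphi(y)$ have the same color and lie at nodes of the same type, so by (T1) the same holds for $\bar y$ and $\overline{\varphi(y)}$. By Lemma~\ref{lem:homog} we can map the bag of $\bar y$ onto the bag of $\overline{\varphi(y)}$ with $\bar y\mapsto\overline{\varphi(y)}$. These are the only non-real darts in the two bags that are not outward, so the assumption holds for $n+1$.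
\end{proof}

\subsection*{The graph of an $S$-tree}

We now glue along all edges of $T$ at once. For darts $x,y$, let $t_0,\dots,t_m$ be the path in $T$ from the node of $x$ to the node of $y$. Put $x_0=x$ and $y_m=y$, and for $0\le j<m$ let $y_j\in H_{t_j}$ and $x_{j+1}=\bar y_j\in H_{t_{j+1}}$ be the two darts of the edge $t_jt_{j+1}$. This is the \emph{route} from $x$ to $y$, with \emph{entry dart} $x_j$ and \emph{exit dart} $y_j$ at $t_j$. The route is \emph{open} if $x_jy_j\in E(H_{t_j})$ for all $0\le j\le m$. Reversing a route exchanges entry and exit darts, so it preserves openness.

The graph $G(\mathcal T)$ has the real darts as vertices, and two distinct real darts are adjacent if and only if the route between them is open. On such a route $x_j\ne y_j$ for all $j$: at an inner node the two darts belong to different edges of $T$, at an end node with $m\ge1$ one dart is real and the other is not, and for $m=0$ the two darts are the given distinct vertices.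

Isomorphic $S$-trees have isomorphic graphs. By Lemma~\ref{lem:unique}, the graph $G_S:=G(\mathcal T)$ does not depend on the $S$-tree $\mathcal T$ up to isomorphism, and, taking $\mathcal T'=\mathcal T$ and $x,x'$ real, we obtain the following.

\begin{corollary}\label{cor:transitive}
The graph $G_S$ is vertex-transitive.
\end{corollary}

From now on $\mathcal T$ is an $S$-tree and $G=G(\mathcal T)$. To argue inside one bag at a time, we record for each dart which vertices of $G$ lie behind it and which of these are visible through it. For a real dart $x$ put $B(x)=F(x)=\{x\}$. For a non-real dart $x\in H_t$ with $\bar x\in H_{t'}$, let the \emph{branch} $B(x)$ be the set of real darts at nodes of the component of $T-tt'$ that contains $t'$, and let the \emph{front} $F(x)$ be the set of $a\in B(x)$ such that the route from $\bar x$ to $a$ is open. For each node $t$, the branches $B(x)$ with $x\in H_t$ are pairwise disjoint and cover $V(G)$. For $a\in V(G)$ we write $\pi_t(a)$ for the dart of $H_t$ whose branch contains $a$: it is $a$ itself if $a\in H_t$, and otherwise it is the dart of the first edge on the path from $t$ to the node of $a$.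

\begin{lemma}\label{lem:fronts}
\begin{itemize}
\item[(a)] Let $x,y\in H_t$ be distinct, $a\in B(x)$ and $b\in B(y)$. Then $ab\in E(G)$ if and only if $a\in F(x)$, $b\in F(y)$ and $xy\in E(H_t)$.
\item[(b)] If $x$ is non-real and $\bar x\in H_{t'}$, then $F(x)$ is the union of the sets $F(z)$ over the neighbors $z$ of $\bar x$ in $H_{t'}$.
\item[(c)] If $x$ is non-real, then $B(x)$ and $B(\bar x)$ are disjoint and cover $V(G)$, and $a\in B(x)$ is adjacent to $b\in B(\bar x)$ if and only if $a\in F(x)$ and $b\in F(\bar x)$.
\item[(d)] If $x$ is non-real, then $F(x)$ is infinite. So $F(x)\neq\emptyset$ for every dart $x$.
\item[(e)] If $\rho(x)\in F(x)$ is chosen for each $x\in H_t$, then $\rho$ is an isomorphism from $H_t$ onto an induced subgraph of $G$.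
\end{itemize}
\end{lemma}

\begin{proof}
(a) The route from $a$ to $b$ passes through $t$ with entry dart $x$ and exit dart $y$. The part before $t$ is the reversed route from $\bar x$ to $a$ (empty if $x$ is real), and the part after $t$ is the route from $\bar y$ to $b$ (empty if $y$ is real).

(b) For $a\in B(x)$, the route from $\bar x$ to $a$ has exit dart $z=\pi_{t'}(a)$ at $t'$, and it is open if and only if $\bar xz\in E(H_{t'})$ and $a\in F(z)$. Conversely, $B(z)\subseteq B(x)$ for every $z\in H_{t'}\setminus\{\bar x\}$.

(c) The route from $a$ to $b$ uses the edge of $x$ and $\bar x$. It consists of the reversed route from $\bar x$ to $a$ followed by the route from $x$ to $b$.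

(d) We use induction on the type $i$ of the node of $\bar x$. If $i=0$, then $\bar x$ has infinitely many real neighbors in its bag, and they lie in $F(x)$ by (b). If $i\ge1$, let $z$ be a $\mathsf d$-colored neighbor of $\bar x$. Then $\bar z$ lies at a node of type $i-1$, so $F(z)$ is infinite, and $F(z)\subseteq F(x)$ by (b).

(e) The map $\rho$ is injective because branches are disjoint, and it preserves adjacency and non-adjacency by (a).
\end{proof}

Part (d) is the reason for the color $\mathsf d$: it guarantees that every dart, also in a bag without real darts, is represented by a vertex of $G$. By (d), $G$ is countably infinite, and by (d) and (e) it contains an induced Rado graph.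

\begin{proposition}\label{prop:basic}
The graph $G$ is countably infinite, universal and connected.
\end{proposition}

\begin{proof}
Only connectedness remains. Let $a\ne b$ be vertices, and let $t_j,x_j,y_j$ for $0\le j\le m$ describe the route from $a$ to $b$. We show by induction on $j$ that every vertex of $F(y_j)$ is in the component of $a$; for $j=m$ this is the claim, since $F(y_m)=\{b\}$. Choose a common neighbor $z$ of $x_j$ and $y_j$ in $H_{t_j}$, and a vertex $w\in F(z)$. By Lemma~\ref{lem:fronts}(a), $w$ is adjacent to every vertex of $F(y_j)$. If $j=0$, then $w$ is adjacent to $a=x_0$, again by (a). If $j\ge1$, then $z$ is a neighbor of $x_j=\bar y_{j-1}$, so $w\in F(y_{j-1})$ by (b), and $w$ is in the component of $a$ by induction.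
\end{proof}

\subsection*{Invariance}

In Lemma~\ref{lem:glue} the second piece is complemented at the marker that stands in for $v$, provided that $v$ is visible through it. In a tree, the dart that stands in for $v$ at $t$ is $\pi_t(v)$, and visibility means $v\in F(\pi_t(v))$.

\begin{proposition}\label{prop:invariant}
The graph $G$ is invariant under local complementation.
\end{proposition}

\begin{proof}
Let $v$ be a vertex of $G$, at the node $s$, and write $v_t=\pi_t(v)$. Put $H'_t=(H_t)_{v_t}$ if $v\in F(v_t)$, and $H'_t=H_t$ otherwise. Keep the colors, types and pairing. By Lemma~\ref{lem:lcgeneric} this defines an $S$-tree $\mathcal T'$, and $G(\mathcal T')\cong G$ by Lemma~\ref{lem:unique}. We show that $G(\mathcal T')=G_v$. Both graphs have vertex set $V(G)$, and routes in $\mathcal T$ and $\mathcal T'$ consist of the same darts. Note that the edges at $v_t$ are the same in $H_t$ and $H'_t$. Let $a\neq b$ be vertices, and let $t_j,x_j,y_j$ for $0\le j\le m$ describe the route from $a$ to $b$.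

Suppose first that $v\in\{a,b\}$; reversing the route, let $v=a$. Then $x_j=v_{t_j}$ for all $j$, so the adjacency of $x_j$ and $y_j$ is unchanged for all $j$. Thus $v$ has the same neighbors in $G(\mathcal T')$ as in $G$, as it does in $G_v$.

Now let $v\notin\{a,b\}$, and let $t_k$ be the node of the path $t_0,\dots,t_m$ closest to $s$. For $j<k$ the path from $t_j$ to $s$ starts with the edge $t_jt_{j+1}$, so $v_{t_j}=y_j$; for $j>k$ it starts with $t_jt_{j-1}$, so $v_{t_j}=x_j$. Hence the adjacency of $x_j$ and $y_j$ is unchanged for $j\ne k$. At $t_k$ we have $v_{t_k}\notin\{x_k,y_k\}$: if $s\neq t_k$, then $v_{t_k}$ belongs to an edge of $T$ that leaves the path, and if $s=t_k$, then $v_{t_k}=v$ is a real dart other than $a$ and $b$. So the adjacency of $a$ and $b$ differs in $G$ and $G(\mathcal T')$ if and only if the route is open at all nodes other than $t_k$ and the adjacency of $x_k$ and $y_k$ is reversed, that is, if and only if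
\begin{itemize}
\item[(i)] $x_jy_j\in E(H_{t_j})$ for all $j\neq k$,
\item[(ii)] $v\in F(v_{t_k})$, and
\item[(iii)] $x_k$ and $y_k$ are neighbors of $v_{t_k}$ in $H_{t_k}$.
\end{itemize}
On the other hand, $a\in B(x_k)$, so by Lemma~\ref{lem:fronts}(a) at $t_k$ we have $a\in N_G(v)$ if and only if $v\in F(v_{t_k})$, $v_{t_k}x_k\in E(H_{t_k})$ and $a\in F(x_k)$; the last condition says that $x_jy_j\in E(H_{t_j})$ for all $j<k$. Likewise $b\in N_G(v)$ if and only if $v\in F(v_{t_k})$, $v_{t_k}y_k\in E(H_{t_k})$ and $x_jy_j\in E(H_{t_j})$ for all $j>k$. So (i)--(iii) hold if and only if $a,b\in N_G(v)$, and $G(\mathcal T')=G_v$.
\end{proof}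

\section{The splits of $G_S$}\label{sec:splits}

Different parameters $S$ give different trees, but an isomorphism of graphs need not know about trees. We show that the edges of $T$ are visible in $G$: they correspond to the splits.

\begin{proposition}\label{prop:splits}
The splits of $G$ are exactly the bipartitions $\{B(x),B(\bar x)\}$ with $x$ a non-real dart. Distinct edges of $T$ give distinct splits.
\end{proposition}

It is not enough for this that the bags have no split. Two triangles have no split, but gluing them gives $K_4$, which has three splits for one edge of the tree. The proof therefore uses Lemma~\ref{lem:nosplit} only to attach a side of the given split to each node (Step~1), and then uses witnesses in the bags to show that this assignment changes along exactly one edge of $T$.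

\begin{proof}
By Lemma~\ref{lem:fronts}(c) each $\{B(x),B(\bar x)\}$ is a simple bipartition, and by (d) both sides are infinite.

Let $e\ne f$ be edges of $T$. Then $T-e-f$ has a middle component, which meets both edges, and two outer components. Let $M$ be the set of real darts in the middle component, and $L_e,L_f$ the sets of real darts in the outer components at $e$ and $f$. The sets $L_e,L_f$ are branches, so they are non-empty. Let $t$ be the end of $e$ in the middle component. One dart of $H_t$ belongs to $e$, one to the first edge on the way to $f$, and any other dart $z$ satisfies $\emptyset\ne B(z)\subseteq M$. So $L_e,M,L_f$ are non-empty and disjoint, and the splits $\{L_e,M\cup L_f\}$ and $\{L_e\cup M,L_f\}$ differ.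

Now let $\{P,Q\}$ be a split of $G$, with $X\subseteq P$ and $Y\subseteq Q$ as in the definition. All statements below are symmetric under exchanging $(P,X)$ and $(Q,Y)$. We use two facts repeatedly: an edge between $P$ and $Q$ has its ends in $X$ and $Y$; and, by Lemma~\ref{lem:fronts}(a),
\begin{equation}\label{eq:block}
\text{if } z\in H_t,\ z\ne\pi_t(a)\text{ and } z\,\pi_t(a)\notin E(H_t),\text{ then $a$ has no neighbor in } F(z).
\end{equation}

\medskip\noindent\emph{Step 1. For every node $t$ there is a unique side $\beta(t)\in\{P,Q\}$ such that $F(x)\subseteq\beta(t)$ for all but at most one dart $x\in H_t$.}

Choose $\rho(x)\in F(x)$ for all $x\in H_t$. By Lemma~\ref{lem:fronts}(e) these vertices induce a copy of $H_t$, and the restriction of $\{P,Q\}$ to them is simple. By Lemma~\ref{lem:nosplit} it is not a split, so one side $\beta$ contains all but at most one of the $\rho(x)$. If two darts $x\ne y$ had fronts not contained in $\beta$, we could choose $\rho(x)$ and $\rho(y)$ anew outside $\beta$. Then at least two of the chosen vertices would lie outside $\beta$ and infinitely many in $\beta$, which contradicts Lemma~\ref{lem:nosplit}. The side is unique because $H_t$ has at least three darts, fronts are non-empty, and $P\cap Q=\emptyset$.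 A dart $x\in H_t$ with $F(x)\not\subseteq\beta(t)$ is called \emph{exceptional}; each bag has at most one.

\medskip\noindent\emph{Step 2. If a vertex $q\in P$ lies at a node $s$ with $\beta(s)=Q$, then $X=\{q\}$.}

The dart $q$ is the exceptional dart of $H_s$, so all other real darts of $H_s$ lie in $Q$. One of them is adjacent to $q$, so $q\in X$. Suppose that $a\in X\setminus\{q\}$. Then $\pi_s(a)\neq q$, since $B(q)=\{q\}$. Choose a real dart $z\in H_s\setminus\{q,\pi_s(a)\}$ adjacent to $q$ and not to $\pi_s(a)$. Then $z\in Q$, and the edge $qz$ gives $z\in Y$. So $z$ is adjacent to $a\in X$, which contradicts \eqref{eq:block}.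

\medskip\noindent\emph{Step 3. The map $\beta$ is not constant.}

If $\beta$ had the constant value $Q$, then Step~2 would give $X=\{q\}$ for every $q\in P$, which is impossible since $|P|\ge2$. The constant value $P$ is excluded by symmetry.

\medskip\noindent\emph{Step 4. Let $tt'$ be an edge of $T$ with $\beta(t)=P$ and $\beta(t')=Q$, with darts $x\in H_t$ and $\bar x\in H_{t'}$. Then $F(\bar x)\subseteq X$ and $F(x)\subseteq Y$.}

By Lemma~\ref{lem:fronts}(b), $F(x)$ contains $F(z)$ for the infinitely many neighbors $z$ of $\bar x$ in $H_{t'}$, and all but at most one of these non-empty sets lie in $Q$. So $F(x)$ meets $Q$, and $x$ is the exceptional dart of $H_t$. By symmetry $\bar x$ is the exceptional dart of $H_{t'}$. By (b) again, $F(x)$ is a union of fronts of darts of $H_{t'}$ other than $\bar x$, so $F(x)\subseteq Q$; by symmetry $F(\bar x)\subseteq P$. By (c) every vertex of $F(\bar x)$ is adjacent to every vertex of $F(x)$, and both sets are non-empty. This gives the claim.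

\medskip
Since $T$ is connected, Step~3 provides an edge $tt'$ as in Step~4; fix it, with its darts $x,\bar x$. By Step~4 and Lemma~\ref{lem:fronts}(d), the sets $X$ and $Y$ are infinite. So the situation of Step~2 and its mirror image do not occur: \emph{every vertex of $G$ lies in $\beta(s)$, where $s$ is its node.}

\medskip\noindent\emph{Step 5. The map $\beta$ is constant on each component of $T-tt'$.}

By symmetry, it suffices to consider the component $T'$ that contains $t'$. Suppose that $\beta(s)=P$ for some node $s$ of $T'$. On the path from $t'$ to $s$ there is an edge $t_1t_2$, with $t_1$ nearer to $t'$, such that $\beta(t_1)=Q$ and $\beta(t_2)=P$. Let $y\in H_{t_1}$ and $\bar y\in H_{t_2}$ be its darts. Step~4, applied to this edge with $t_2,t_1,\bar y$ in the roles of $t,t',x$, gives $F(\bar y)\subseteq Y$. Fix $a\in F(\bar x)$; then $a\in X$, and the node of $a$ lies in the component of $T-tt'$ that contains $t$. So $\pi_{t_1}(a)$ belongs to the first edge from $t_1$ toward $t$, whereas $y$ leads away from $t$; hence $\pi_{t_1}(a)\neq y$. Choose $z\in H_{t_1}\setminus\{y,\pi_{t_1}(a)\}$ adjacent to $y$ and not to $\pi_{t_1}(a)$. By Lemma~\ref{lem:fronts}(b), $\emptyset\neq F(z)\subseteq F(\bar y)\subseteq Y$, so $a\in X$ has a neighbor in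 $F(z)$. This contradicts \eqref{eq:block}.

\medskip
By Step~5, $\beta=Q$ on the component of $t'$ and $\beta=P$ on the component of $t$. As every vertex lies in the side assigned to its node, $B(x)\subseteq Q$ and $B(\bar x)\subseteq P$. Since $B(x)$ and $B(\bar x)$ cover $V(G)$, we conclude that $\{P,Q\}=\{B(\bar x),B(x)\}$.
\end{proof}

\section{Recovering $S$ from the graph}\label{sec:recover}

Splits give us the edges of $T$. To find the types of the ends of an edge, we express the distance to the nearest node of type $0$ through splits: the edges between a vertex $v$ and a given edge correspond to the sides that contain $v$ and are nested inside a given side. For a side $P$ of a split of $G$ and $v\in P$, let $n(v,P)$ be the number of sets $Z$ with $v\in Z\subsetneq P$ such that $\{Z,V(G)\setminus Z\}$ is a split, and define the \emph{depth}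
\[
\delta(P)=\min_{v\in P}n(v,P).
\]
These quantities are defined from the graph $G$ alone.

By Proposition~\ref{prop:splits}, a split $\{P,P'\}$ comes from a unique edge $e$ of $T$. Let $T_P$ be the component of $T-e$ whose set of real darts is $P$, and let $t_P$ be the end of $e$ in $T_P$.

\begin{lemma}\label{lem:depth}
For $v\in P$, the number $n(v,P)$ is the distance in $T$ from the node of $v$ to $t_P$. Moreover $\delta(P)=\tau(t_P)$.
\end{lemma}

\begin{proof}
A set $Z$ counted by $n(v,P)$ is a side of the split of a unique edge $g$, and $g\ne e$ because $Z\neq P$ and $Z\ne P'$. If $g$ is not an edge of $T_P$, then $T_P$ lies in one component of $T-g$, so one side of $g$ contains $P$ and the other is non-empty and disjoint from $P$; neither is a proper subset of $P$. If $g$ is an edge of $T_P$, then one side of $g$ contains $P'$ and is not a subset of $P$. The other side $Z_g$ consists of the real darts in the component of $T-g$ that does not contain $e$. It is a subset of $P$, and a proper one since $g$ and $e$ give distinct splits. We have $v\in Z_g$ if and only if $g$ separates the node of $v$ from $t_P$, that is, lies on the path between them. Distinct edges $g$ give distinct sets $Z_g$, so $n(v,P)$ is the length of that path.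

Consequently $\delta(P)$ is the least distance from $t_P$ to a node of type $0$ in $T_P$. Types of adjacent nodes differ by at most $1$, so $\delta(P)\ge\tau(t_P)$. If $\tau(t_P)=0$, then $t_P$ itself has distance $0$. If $\tau(t_P)\ge1$, leave $t_P$ along a $\mathsf d$-dart that does not belong to $e$; there are infinitely many $\mathsf d$-darts to choose from. We enter a node of type one less through a $\mathsf u$-dart, and continue along $\mathsf d$-darts until the type is $0$. This walk never leaves a node by the edge on which it entered, so it is a path in the tree; it starts at $t_P$ and avoids $e$, so it stays in $T_P$; and it has length $\tau(t_P)$.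
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:transitive} and Propositions~\ref{prop:basic} and~\ref{prop:invariant}, each $G_S$ is connected, countably infinite, vertex-transitive, invariant and universal. By Lemma~\ref{lem:depth}, the depths of the two sides of a split are the types of the two ends of the corresponding edge of $T$. An edge with both ends of type $i$ exists if and only if $i\in S$, and every edge gives a split, so
\[
S=\{\,i\in\mathbb N:\ G_S\text{ has a split }\{P,P'\}\text{ with }\delta(P)=\delta(P')=i\,\}.
\]
The right-hand side depends only on the isomorphism class of $G_S$; hence $G_S\not\cong G_{S'}$ for $S\ne S'$. The graph $G_S$ has splits and the Rado graph has none (Lemma~\ref{lem:nosplit}), so they are not isomorphic. The graph $G_S$ is universal and $\mathcal C_{\mathbb Q}$ is not (Lemma~\ref{lem:count}), so they are not isomorphic either. There are $2^{\aleph_0}$ subsets $S$ of $\mathbb N$, and there are only $2^{\aleph_0}$ graphs with vertex set $\mathbb N$, so the number of isomorphism classes is exactly $2^{\aleph_0}$.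
\end{proof}

\section{The generic chord diagram}\label{sec:chords}

The proof of Theorem~\ref{thm:chords} follows the pattern of the Rado graph: an extension property that determines the object, and that survives local complementation. A \emph{diagram} is a countable set $\mathcal D$ of chords no two of which share an endpoint. Its \emph{crossing graph} $\Gamma(\mathcal D)$ has vertex set $\mathcal D$, two chords being adjacent when they cross; since endpoints are distinct, this is the same as intersecting. For diagrams, local complementation has a geometric meaning: one turns over one of the two arcs cut off by the chord.

\begin{lemma}\label{lem:flip}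
Let $c\in\mathcal D$ have endpoints $p,q$, and let $\alpha,\beta$ be the two open arcs of $\mathbb S^1\setminus\{p,q\}$. Let $\sigma$ be the bijection of $\mathbb S^1$ that is the identity on $\alpha\cup\{p,q\}$ and an orientation-reversing homeomorphism of $\beta$ onto itself. Let $\mathcal D^\sigma$ be the diagram obtained by applying $\sigma$ to the endpoints of all chords. Then the induced bijection $\mathcal D\to\mathcal D^\sigma$ is an isomorphism from $\Gamma(\mathcal D)_c$ onto $\Gamma(\mathcal D^\sigma)$.
\end{lemma}

\begin{proof}
A chord other than $c$ has its endpoints in $\alpha\cup\beta$, and it crosses $c$ if and only if it has one endpoint in each arc. As $\sigma$ preserves both arcs, the neighborhood of $c$ is preserved. Let $x,y\neq c$ be distinct chords. Suppose that both cross $c$, with endpoints $a_x,a_y\in\alpha$ and $b_x,b_y\in\beta$. Order both arcs from $p$ to $q$. Then $x$ and $y$ cross if and only if the order of $a_x,a_y$ is opposite to the order of $b_x,b_y$. The map $\sigma$ keeps the first order and reverses the second, so it reverses the adjacency. Otherwise one of the chords, say $x$, has both endpoints in the same arc, $\alpha$ or $\beta$. Let $I$ be the open subarc of that arc between them. Then $x$ crosses $y$ if and only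 if exactly one endpoint of $y$ lies in $I$. Since $\sigma$ is a bijection that maps $I$ onto the subarc between the images of the endpoints of $x$, the adjacency is preserved.
\end{proof}

The lemma needs distinct endpoints: two chords that cross $c$ and share an endpoint would still intersect after the arc is turned over.

A diagram is \emph{generic} if for any two disjoint non-empty open arcs $I,J$ some chord of it has one endpoint in $I$ and the other in $J$. Generic diagrams exist: list the countably many pairs of disjoint open arcs with rational endpoints, and for each pair in turn add a chord between the two arcs whose endpoints have not been used. Every non-empty open arc contains an arc with rational endpoints, so the result is generic. For a finite set $K$ of chords of a diagram, the \emph{gaps} of $K$ are the $2|K|$ open arcs into which the endpoints of $K$ divide the circle.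

\begin{lemma}\label{lem:diagunique}
If $\mathcal D,\mathcal D'$ are generic diagrams, $c\in\mathcal D$ and $c'\in\mathcal D'$, then there is an isomorphism $\Gamma(\mathcal D)\to\Gamma(\mathcal D')$ with $c\mapsto c'$.
\end{lemma}

\begin{proof}
Let $c$ have endpoints $p,q$ and $c'$ have endpoints $p',q'$. Order the circle linearly by going around counterclockwise, starting at $p$ for $\mathcal D$ and at $p'$ for $\mathcal D'$. Two chords cross if and only if their endpoints alternate in this order. So it suffices to find an order-preserving bijection between the sets of endpoints that maps chords to chords and $c$ to $c'$. We use back-and-forth, starting with $p\mapsto p'$, $q\mapsto q'$. Suppose that such a map is defined from the endpoints of a finite set $K\ni c$ onto those of a finite set $K'\ni c'$. Number the gaps of $K$ counterclockwise from $p$ and those of $K'$ from $p'$. Let a new chord of $\mathcal D$ have endpoints $x<y$, in the $i$th and the $j$th gap of $K$. If $i\neq j$, take a chord of $\mathcal D'$ that joins the $i$th and the $j$th gap of $K'$, and send $x$ and $y$ to its endpoints in these gaps. If $i=j$, cut the $i$th gap of $K'$ at a point into two open arcs, take a chord of $\mathcal D'$ that joins them, and send $x$ to its endpoint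 in the first arc and $y$ to its endpoint in the second. In both cases the extended map preserves the order. Alternating between $\mathcal D$ and $\mathcal D'$ as in Lemma~\ref{lem:homog} completes the construction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:chords}]
Let $\Gamma=\Gamma(\mathcal D)$ for a generic diagram $\mathcal D$. It is countable, and infinite because two gaps of any non-empty finite set of chords are joined by a further chord. It is vertex-transitive by Lemma~\ref{lem:diagunique} with $\mathcal D'=\mathcal D$.

\emph{Connectedness.} If chords $x,y$ do not cross, their endpoints lie in the cyclic order $x_1,x_2,y_1,y_2$. A chord from the gap between $x_1$ and $x_2$ to the gap between $y_1$ and $y_2$ crosses both.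

\emph{Invariance.} Let $c\in\mathcal D$, with $p,q,\sigma$ as in Lemma~\ref{lem:flip}. The diagram $\mathcal D^\sigma$ is generic. Indeed, given disjoint non-empty open arcs $I,J$, shrink them so that they avoid $p$ and $q$. Each then lies in $\alpha$ or in $\beta$, so $\sigma^{-1}(I)$ and $\sigma^{-1}(J)$ are disjoint non-empty open arcs; a chord of $\mathcal D$ that joins them yields a chord of $\mathcal D^\sigma$ that joins $I$ and $J$. By Lemmas~\ref{lem:flip} and~\ref{lem:diagunique}, $\Gamma_c\cong\Gamma(\mathcal D^\sigma)\cong\Gamma$.

\emph{Not the Rado graph and not $G_S$.} These graphs are universal, and $\Gamma$ is not, by Lemma~\ref{lem:count}.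

\emph{Not $\mathcal C_{\mathbb Q}$.} Lemma~\ref{lem:count} applies to both graphs, so a different invariant is needed; it comes from shared endpoints. In $\Gamma$, for every triangle $x,y,z$ there is a vertex outside it that is adjacent to $x$ and to neither $y$ nor $z$: take a chord that joins the two gaps of $\{x,y,z\}$ next to one endpoint of $x$. It separates that endpoint from the other five, so it crosses $x$ only. In $\mathcal C_{\mathbb Q}$, let $a,b,c$ now denote three distinct rational points, and consider the triangle formed by the chords $ab,bc,ca$. Let $h$ be another chord that meets $ab$. If $a$ is an endpoint of $h$, then $h$ meets $ca$, and if $b$ is, then $h$ meets $bc$. Otherwise $h$ crosses $ab$, so one endpoint of $h$ lies in the gap between $a$ and $b$, meaning the open arc that avoids $c$, and the other endpoint is $c$, or lies in the gap between $b$ and $c$, or lies in the gap between $c$ and $a$. In the first case $h$ shares the endpoint $c$ with $bc$; in the second it separates $b$ from $c$, so it crosses $bc$; in the third it separates $a$ from $c$, so it crosses $ca$. Thus no vertex outside this triangle is adjacent to $ab$ alone among its three vertices, and $\Gamma\not\cong\mathcal C_{\mathbb Q}$.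
\end{proof}

\begin{thebibliography}{1}

\bibitem{Geo}
Agelos Georgakopoulos,
\emph{Circle graphs and the automorphism group of the circle},
arXiv:2501.07698 (2025).

\end{thebibliography}
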